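# A six-element spindle that breaks the rank growth of one-term distributive homology

## 1. The theorem, and what its words mean

**Theorem 1.** Let $X=P\sqcup Z$ with $P=\{p_\ast,p_0,p_1,p_2\}$ and $Z=\{z_1,z_2\}$, with the binary operation
$$x\ast p=p\ (x\in X,\ p\in P),\qquad z_j\ast z_i=z_j,\qquad p_0\ast z_i=p_i,\qquad p\ast z_i=p_\ast\ (p\in P\setminus\{p_0\}).$$
Then $(X,\ast)$ is a shelf, even a spindle, and its one-term distributive homology satisfies
$$\operatorname{rk}H_n(X)=\frac{8\cdot 6^n-(-1)^n}{7}\quad(n\ge 1),\qquad\text{so}\qquad \operatorname{rk}H_{n+1}(X)=6\operatorname{rk}H_n(X)+(-1)^n\quad(n\ge1).$$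
Consequently the Rank Growth Conjecture, stated below, is false: for this $X$ the predicted equality fails for every $n\ge 1$, in particular for every $n\ge|X|-2=4$.

Let us unpack this. As a table, with $x$ labelling the row and $y$ the column, the operation $x\ast y$ is:

| $x\ast y$ | $p_\ast$ | $p_0$ | $p_1$ | $p_2$ | $z_1$ | $z_2$ |
|---|---|---|---|---|---|---|
| $p_\ast$ | $p_\ast$ | $p_0$ | $p_1$ | $p_2$ | $p_\ast$ | $p_\ast$ |
| $p_0$ | $p_\ast$ | $p_0$ | $p_1$ | $p_2$ | $p_1$ | $p_2$ |
| $p_1$ | $p_\ast$ | $p_0$ | $p_1$ | $p_2$ | $p_\ast$ | $p_\ast$ |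
| $p_2$ | $p_\ast$ | $p_0$ | $p_1$ | $p_2$ | $p_\ast$ | $p_\ast$ |
| $z_1$ | $p_\ast$ | $p_0$ | $p_1$ | $p_2$ | $z_1$ | $z_1$ |
| $z_2$ | $p_\ast$ | $p_0$ | $p_1$ | $p_2$ | $z_2$ | $z_2$ |

**Definition (shelf, spindle).** A *shelf* is a set $X$ with a binary operation $\ast$ that is right self-distributive:
$$(x\ast y)\ast z=(x\ast z)\ast(y\ast z)\qquad\text{for all }x,y,z\in X.$$
A *spindle* is a shelf with $x\ast x=x$ for all $x$. All our shelves are finite.

In words: every right multiplication $x\mapsto x\ast z$ is an endomorphism of $(X,\ast)$. Two examples on any set are $x\ast y=x$ (both sides of the law are $x$) and $x\ast y=y$ (both sides are $z$). Both are spindles.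

**Definition (one-term distributive homology).** Let $C_n(X)$ be the free abelian group with basis $X^{n+1}$, for $n\ge0$. For $0\le i\le n$ define $d_i\colon C_n(X)\to C_{n-1}(X)$ by
$$d_0(x_0,\dots,x_n)=(x_1,\dots,x_n),\qquad d_i(x_0,\dots,x_n)=(x_0\ast x_i,\dots,x_{i-1}\ast x_i,x_{i+1},\dots,x_n)\quad(1\le i\le n),$$
and put $\partial_n=\sum_{i=0}^n(-1)^id_i$, $\partial_0=0$. This is a chain complex (we check $\partial^2=0$, in a slightly more general setting, in Section 4). Its homology groups are $H_n(X)$. Since $X$ is finite, they are finitely generated, and $\operatorname{rk}H_n(X)$ is their rank. For a field $k$, $H_n(X;k)$ is the homology of $C_\ast(X)\otimes k$.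

So $d_i$ deletes the letter $x_i$, and on its way out $x_i$ acts from the right on everything to its left.

**Conjecture (Rank Growth Conjecture).** Let $(X,\ast)$ be a shelf. Then for $n\ge|X|-2$ one has $\operatorname{rk}H_{n+1}(X)=|X|\operatorname{rk}H_n(X)$.

The conjecture comes from Alissa S. Crans, Józef H. Przytycki, Krzysztof K. Putyra, "Torsion in one-term distributive homology", arXiv:1306.1506 (2013). We take $X$ finite and also assume $n\ge1$; this excludes a degenerate failure that we meet in a moment.

For the shelf of Theorem 1 the ranks for $n=1,2,3,4,5$ are $7,41,247,1481,8887$. At $n=4$ the conjecture would need $6\cdot1481=8886$. The prediction is off by one, with alternating sign, for every $n\ge1$.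

## 2. Three computations by hand

**Example 1: $x\ast y=x$.** Now $d_i$ just deletes $x_i$. Fix $c\in X$ and let $h(x_0,\dots,x_n)=(c,x_0,\dots,x_n)$. Then $d_0h=\mathrm{id}$ and $d_{i+1}h=hd_i$ in degrees $n\ge1$, so $\partial h+h\partial=\mathrm{id}$ there and $H_n(X)=0$ for $n\ge1$. In degree $0$, $\partial(x,y)=y-x$, so $H_0\cong\mathbb Z$. With $|X|=2$ this is the degenerate failure: $|X|-2=0$, and $\operatorname{rk}H_1=0\ne2=2\operatorname{rk}H_0$. For $n\ge1$ the conjecture says $0=|X|\cdot 0$.

**Example 2: $x\ast y=y$.** Here $\partial_1(x,y)=y-x\ast y=0$, so $H_0(X)\cong\mathbb Z^{|X|}$. Next,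
$$\partial_2(x,y,z)=(y,z)-(x\ast y,z)+(x\ast z,y\ast z)=(y,z)-(y,z)+(z,z)=(z,z),$$
so $\operatorname{rk}H_1=|X|^2-|X|=|X|(|X|-1)$. This equals $|X|\cdot(\operatorname{rk}H_0-1)$: in degree $0$ it is the *reduced* rank that fits the pattern. We shall see in Section 4 that $\operatorname{rk}H_n=|X|^n(|X|-1)$ for all $n\ge1$.

**Example 3: $H_0$ of the six-element shelf.** Again $\partial_1(x,y)=y-x\ast y$. For $y\in P$ this is $0$. For $y=z_i$ we get $z_i-z_j$ (from $x=z_j$), $z_i-p_i$ (from $x=p_0$) and $z_i-p_\ast$ (from the other $x\in P$). So in $H_0$ all of $z_1,z_2,p_1,p_2,p_\ast$ become equal and $p_0$ stays free: $H_0(X)\cong\mathbb Z^2$, of reduced rank $1$. The formula of Theorem 1, read at $n=0$ for the reduced rank, gives $(8-1)/7=1$ as well.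

## 3. Spindles from commuting maps, and the general statements

Theorem 1 is a special case of a formula for a whole family.

**Construction.** Let $r\ge1$, $Z=\{z_1,\dots,z_r\}$, let $P$ be a finite nonempty set, and let $f_1,\dots,f_r\colon P\to P$ be pairwise commuting maps. On $X=P\sqcup Z$ put
$$x\ast p=p\ (x\in X,\ p\in P),\qquad p\ast z_i=f_i(p),\qquad z_j\ast z_i=z_j.$$

The shelf of Theorem 1 is the case $r=2$ with $f_i(p_0)=p_i$ and $f_i(p)=p_\ast$ for $p\neq p_0$. All composites $f_if_j$ are constant with value $p_\ast$, so these maps commute.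

Commuting maps on a set are a module over a polynomial ring. Let $k$ be a field, $R=k[t_1,\dots,t_r]$, $\mathfrak m=(t_1,\dots,t_r)$. Let $kP$ be the vector space with basis $P$, on which $t_i$ acts by $f_i$. Let $K=\ker(\varepsilon\colon kP\to k)$, where $\varepsilon(p)=1$ for all $p\in P$. Since $\varepsilon(f_i(p))=1=\varepsilon(p)$, $K$ is a submodule. Put
$$\beta_i=\dim_k\operatorname{Tor}^R_i(K,R/\mathfrak m),\qquad Q_K(s)=\sum_i\beta_is^i.$$

Recall that the Koszul complex on $t_1,\dots,t_r$ is a free resolution of $R/\mathfrak m=k$ over $R$ of length $r$. So $\operatorname{Tor}_i^R(K,R/\mathfrak m)$ is the $i$-th homology of $K$ tensored with the Koszul complex, and $Q_K$ is a polynomial of degree at most $r$. For $r=1$ that complex is $K\xrightarrow{\,t\,}K$, so $\beta_1=\dim\ker t=\dim\operatorname{coker}t=\beta_0$.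

Finally let $\tilde h_n=\dim_kH_n(X;k)$ for $n\ge1$ and $\tilde h_0=\dim_kH_0(X;k)-1$.

**Theorem 2.** $X$ is a shelf (and a spindle), and
$$\sum_{n\ge0}\tilde h_ns^n=\frac{Q_K(s)}{(1+s)^r\,(1-|X|s)}.$$

**Theorem 3.** For every $r\ge2$ there is a spindle with $|X|=2r+2$ such that every $H_n(X)$ is free abelian and, for all $n\ge1$,
$$\operatorname{rk}H_{n+1}(X)=|X|\operatorname{rk}H_n(X)+(-1)^n\binom{n+r}{r-2}.$$

So the conjecture fails for these spindles at every $n\ge1$, no change of threshold repairs it, and the defect can grow like a polynomial in $n$ of any prescribed degree (here $r-2$). The case $r=2$ is the shelf of Theorem 1.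

**Theorem 4 (dichotomy for the family).** Take $k=\mathbb Q$ and let $\delta_n=\tilde h_{n+1}-|X|\tilde h_n$ for $n\ge0$. Then $\delta_n=(-1)^{n+1}q(n)$ for a polynomial $q$ of degree $\le r-2$ (with $q=0$ if $r=1$). Either $\delta_n=0$ for all $n\ge0$, which happens if and only if $Q_K(s)=\beta_0(1+s)^r$, or $\delta_n\ne0$ for all but at most $r-2$ values of $n\ge0$. If $\beta_0=1$, the first case occurs if and only if $K_{\mathfrak m}\cong R_{\mathfrak m}/I$ is a complete intersection, i.e. $I$ is generated by $r$ elements.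

How to read Theorem 2: without the factor $Q_K(s)/(1+s)^r$ the series would be geometric with ratio $|X|$. So the conjecture is tested by whether $(1+s)^r$ divides $Q_K(s)$. This also tells us which $X$ to try.

For $r=1$ we have $Q_K=\beta_0(1+s)$, so the series is $\beta_0/(1-|X|s)$ and nothing goes wrong. For $r=2$, the smallest interesting module is $K=k$ with zero action: $P=\{p_\ast,p_0\}$, both $f_i$ constant equal to $p_\ast$. Then $Q_K=(1+s)^2$, $|X|=4$ and $\tilde h_n=4^n$; again nothing goes wrong. To get a different $Q_K$ one wants a cyclic module $R/I$ of finite dimension where $I$ needs more than $r$ generators. The first such ideal for $r=2$ is $I=\mathfrak m^2=(t_1^2,t_1t_2,t_2^2)$. Realize $R/\mathfrak m^2$ by a set: let $p_0,p_1,p_2$ stand for the monomials $1,t_1,t_2$ and $p_\ast$ for "zero", with $f_i$ the multiplication by $t_i$. The differences $p_j-p_\ast$ span $K\cong R/\mathfrak m^2$. This is exactly the shelf of Theorem 1.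

**Step 0 (that $X$ is a shelf and a spindle).** This is the first assertion of Theorem 2. We check $(x\ast y)\ast c=(x\ast c)\ast(y\ast c)$ by cases.

- If $c=p\in P$, both sides equal $p$.
- If $c=z_i$ and $y=p\in P$, the left side is $p\ast z_i=f_i(p)$, and the right side is $(x\ast z_i)\ast f_i(p)=f_i(p)$.
- If $c=z_i$ and $y=z_j$, then $y\ast c=z_j$ and the claim is $(x\ast z_j)\ast z_i=(x\ast z_i)\ast z_j$. For $x\in P$ this says $f_i(f_j(x))=f_j(f_i(x))$, which is the commuting hypothesis; for $x\in Z$ both sides are $x$.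

Idempotence: $p\ast p=p$ and $z_j\ast z_j=z_j$. $\square$

## 4. Trading trivial coefficients for the module $K$

From here to the end of Section 7 we prove the formula of Theorem 2. The complex $C_\ast(X)\otimes k$ has a poor structure at its left end: the first letter is acted upon but the deletion $d_0$ does nothing to the rest. We put a coefficient in front, and then exchange the trivial coefficient $k$ for $K$, on which all $p\in P$ act by zero. Write $V=kX$, $U=kP$, $W=kZ$.

**Step 1 (complexes with coefficients).** This step sets up the complexes to be compared. Let $A$ be one of the following spaces with linear operators $a\mapsto a\cdot x$, $x\in X$: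

- $A=k$, with $a\cdot x=a$;
- $A=kP$, with $p\cdot x=p\ast x$, which lies in $P$ for every $x\in X$;
- $A=K\subset kP$, which is stable because $\varepsilon(a\cdot x)=\varepsilon(a)$.

In each case
$$(a\cdot x)\cdot y=(a\cdot y)\cdot(x\ast y),$$
trivially for $k$, and by self-distributivity for $kP$ and hence for $K$. Put $E_n(A)=A\otimes V^{\otimes n}$ for $n\ge0$, write words as $(a;x_1,\dots,x_n)$, and for $1\le i\le n$ let
$$d_i(a;x_1,\dots,x_n)=(a\cdot x_i;\,x_1\ast x_i,\dots,x_{i-1}\ast x_i,\,x_{i+1},\dots,x_n),\qquad \partial=\sum_{i=1}^n(-1)^{i-1}d_i.$$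

We claim $d_id_j=d_{j-1}d_i$ for $i<j$. Apply both sides to a word. For $l<i$ the letter $x_l$ becomes $(x_l\ast x_j)\ast(x_i\ast x_j)$ on the left and $(x_l\ast x_i)\ast x_j$ on the right; these agree by self-distributivity. The coefficient becomes $(a\cdot x_j)\cdot(x_i\ast x_j)$ on the left and $(a\cdot x_i)\cdot x_j$ on the right, and these agree by the displayed identity. Letters $x_l$ with $i<l<j$ become $x_l\ast x_j$ on both sides, and letters after $x_j$ are unchanged. So the claim holds. In $\partial^2=\sum_{i,j}(-1)^{i+j}d_id_j$ the terms with $i<j$ cancel against those with $i\ge j$ (the pair $(i,j)$ with $i<j$ against the pair $(j-1,i)$), so $\partial^2=0$.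

For $A=k$: $E_{n+1}(k)=C_n(X)\otimes k$ for $n\ge0$. Renaming $(x_0,\dots,x_n)$ as $(x_1,\dots,x_{n+1})$ turns the old $d_{i-1}$ into the new $d_i$, with the same sign, so the boundary is the same. In addition $E_0(k)=k$, and $\partial\colon E_1(k)\to E_0(k)$ is $x\mapsto1$. Thus $E(k)$ is the augmented complex, shifted by one. Hence
$$\dim H_{n+1}(E(k))=\tilde h_n\quad(n\ge0),\qquad H_0(E(k))=0.$$

**Step 2 ($E(kP)$ is contractible).** This step provides the acyclic middle term of an exact sequence. Let $h(p;x_1,\dots,x_n)=(p;p,x_1,\dots,x_n)$. Since $p\ast p=p$, we have $d_1h=\mathrm{id}$. For $1\le i\le n$,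
$$d_{i+1}h(p;x_1,\dots,x_n)=(p\ast x_i;\,p\ast x_i,\,x_1\ast x_i,\dots,x_{i-1}\ast x_i,\,x_{i+1},\dots,x_n)=hd_i(p;x_1,\dots,x_n).$$
So $\partial h=d_1h+\sum_{i=1}^n(-1)^{i}d_{i+1}h=\mathrm{id}-h\partial$, in all degrees $n\ge0$. Hence $H_\ast(E(kP))=0$.

**Step 3 (reduction to $K$).** This step moves the problem to coefficients $K$. The map $\varepsilon\colon kP\to k$ commutes with all operators $x\in X$, so there is an exact sequence of complexes
$$0\to E(K)\to E(kP)\to E(k)\to0.$$
By Step 2 the connecting maps $H_{n+1}(E(k))\to H_n(E(K))$ are isomorphisms for $n\ge0$. For a nonnegatively graded complex $C$ with finite-dimensional homology in each degree write $\pi_C(s)=\sum_n\dim_kH_n(C)s^n$. With $E=E(K)$ we have shown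
$$\sum_{n\ge0}\tilde h_ns^n=\pi_E(s).\tag{1}$$

On $K$ every $p\in P$ acts by zero, since $(q-q')\cdot p=p-p=0$ and such differences span $K$; and $z_i$ acts as $t_i$.

The gain is visible in small cases. If we allow $Z=\emptyset$ in Steps 1–3, we are in Example 2, and every term of $\partial$ on $E(K)$ is zero. So $\tilde h_n=\dim E_n=(|X|-1)|X|^n$ for all $n$, as announced. For $P=\{p_\ast,p_0\}$ with all $f_i$ constant equal to $p_\ast$, the line $K=k(p_0-p_\ast)$ is killed by every $x\in X$, so again $\partial=0$ and $\tilde h_n=|X|^n$.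

## 5. Appending a letter, and where it stops

For these easy $K$, each class in degree $n$ gives $|X|$ classes in degree $n+1$ by appending a letter. So the first thing to try is to append a letter in general.

**Step 4a (the boundary and the last letter).** This step computes the effect of appending. Let $T_i$ be the diagonal action of $z_i$ on $E$:
$$T_i(a;x_1,\dots,x_n)=(a\cdot z_i;\,x_1\ast z_i,\dots,x_n\ast z_i).$$
Then $T_id_j=d_jT_i$: for $l<j$ the $l$-th entry is $(x_l\ast x_j)\ast z_i$ on one side and $(x_l\ast z_i)\ast(x_j\ast z_i)$ on the other, and the coefficient is treated in the same way. So $T_i$ is a chain map. The $T_i$ commute with each other, because the $f_i$ commute and $z_j\ast z_i=z_j$. So $E$ is a complex of $R$-modules, with $t_i$ acting by $T_i$. For $c\in E_n$,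
$$\partial(c\otimes z_i)=\partial c\otimes z_i+(-1)^nT_ic,\qquad \partial(c\otimes p)=\partial c\otimes p.\tag{2}$$
Indeed $d_j(c\otimes x)=d_jc\otimes x$ for $j\le n$. The term $d_{n+1}$ has sign $(-1)^n$ and lets the last letter act diagonally on $c$; for $x=p$ this gives zero because $p$ kills the coefficient in $K$.

**The attempt.** If $c\in E_n$ is a cycle and $p\in P$, then $c\otimes p$ is a cycle. This works perfectly: the words with last letter in $P$ span a subcomplex $F$, with $E_n\otimes U$ in degree $n+1$ and differential $\partial\otimes1$, so $H_{n+1}(F)=H_n(E)\otimes U$.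

For a letter $z_i$, $\partial(c\otimes z_i)=(-1)^nT_ic$ for a cycle $c$. This is encouraging: with $\eta(c)=(-1)^nc\otimes z_i$, formula (2) gives
$$\partial\eta(c)+\eta(\partial c)=\partial c\otimes z_i\,(-1)^n+T_ic+(-1)^{n-1}\partial c\otimes z_i=T_ic,$$
so $T_i$ is zero on $H_\ast(E)$. So $T_ic$ is a boundary, and one hopes to correct $c\otimes z_i$ by a chain with the same boundary to get a new cycle. But the chain that the homotopy offers is $c\otimes z_i$ itself, and the corrected cycle is $0$. This is where the attempt stops.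

The six-element shelf shows what is really going on. Let $a_j=p_j-p_\ast$ for $j=0,1,2$, a basis of $K$, with $t_ia_0=a_i$ and $t_ia_1=t_ia_2=0$. Then $E_0=K$ has dimension $3$ and $E_1$ has dimension $18$. The only basis words of $E_1$ with nonzero boundary are $a_0\otimes z_i\mapsto a_i$. So $H_0(E)$ is spanned by $a_0$, and $\ker\partial_1$ has dimension $16$, with basis $a_0\otimes p$ (four words) and $a_1\otimes x,\ a_2\otimes x$ (twelve words).

By (2), $\partial(c\otimes p)=\partial c\otimes p$ contributes the eight boundaries $a_i\otimes p$, $i=1,2$. In $\partial(c\otimes z_i)=\partial c\otimes z_i-T_ic$ the cases are: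

- $c=a_0\otimes z_j$ gives $a_j\otimes z_i-a_i\otimes z_j$, that is, $0$ or $\pm(a_1\otimes z_2-a_2\otimes z_1)$;
- $c=a_j\otimes z_l$ with $j\ge1$ gives $0$;
- $c=a\otimes p$ gives $-(t_ia)\otimes f_i(p)$, which lies in the span of the eight elements already found.

So the boundaries in $E_1$ have dimension $9$ and $\tilde h_1=16-9=7$. The seven classes are $a_0\otimes p$ (four of them, from appending $p$) and $a_1\otimes z_1,\ a_2\otimes z_2,\ a_1\otimes z_2$. The last three do *not* come from the class $a_0$ of $H_0(E)$: they come from $a_1,a_2$, which are boundaries. Ratio $6$ would need two of them; there are three. They match the three generators of $\mathfrak m^2$, since $\operatorname{Tor}_1^R(R/\mathfrak m^2,k)\cong\mathfrak m^2/\mathfrak m^3$ has dimension $3$.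

So passing to homology before appending letters of $Z$ loses the relevant information. The remedy is to append *all* trailing letters of $Z$ at once and to keep the $R$-module structure at chain level.

**Step 4b (splitting off the trailing word in $Z$).** This step writes $E$ as a functor of a smaller complex of $R$-modules. Let $B\subset E$ be spanned by $E_0=K$ and all words whose last letter lies in $P$. So $B=K\oplus F$ with $F=E\otimes U$, where $E_n\otimes U$ sits in degree $n+1$. By (2), $B$ is a subcomplex, and the sum $K\oplus F$ is a direct sum of complexes, because $\partial(a\otimes p)=a\cdot p=0$ for $a\in K$. Both summands are stable under the $T_i$: on $F$ the operator $T_i$ is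
$$\Phi_i:=T_i\otimes f_i .$$
The differential of $F$ is $\partial\otimes1$.

Every word is uniquely an element of $B$ followed by a word in the letters of $Z$: cut off the longest final segment in $Z$. So $E=B\otimes T(W)$ as a graded space, where $T(W)$ is the tensor algebra. Since $z_j\ast z_i=z_j$, the letters $z_j$ in the tail are not changed when a later letter $z_i$ acts. Hence iterating (2) gives
$$\partial(b\otimes z_{i_1}\cdots z_{i_m})=\partial b\otimes z_{i_1}\cdots z_{i_m}+(-1)^{|b|}\sum_{j=1}^m(-1)^{j-1}T_{i_j}b\otimes z_{i_1}\cdots\widehat{z_{i_j}}\cdots z_{i_m}.\tag{3}$$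

## 6. Words in $Z$ versus the Koszul complex

Formula (3) looks like a Koszul differential, except that all words are allowed instead of increasing ones only. We now compare the two.

**Definition.** For a nonnegatively graded complex $B$ of $R$-modules let $L(B)=B\otimes_kT(W)$ with the differential (3), with $t_i$ acting in place of $T_i$. Let $\mathrm{Kos}(B)\subset L(B)$ be the span of the elements $b\otimes z_{i_1}\cdots z_{i_m}$ with $i_1<\dots<i_m$. For $I=\{i_1<\dots<i_m\}$ write $z_I=z_{i_1}\cdots z_{i_m}$.

Deleting a letter from an increasing word leaves an increasing word, so $\mathrm{Kos}(B)$ is a subcomplex once $L(B)$ is a complex. To see the latter, start with $B=R$ in degree $0$. Then $L(R)=R\otimes T(W)$ is an algebra, graded by word length, with $R$ central, and (3) says that $\partial$ is the $R$-linear graded derivation with $\partial z_i=t_i$. The square of an odd derivation is a derivation, and $\partial^2z_i=\partial t_i=0$, so $\partial^2=0$. For general $B$, (3) is the differential of the tensor product of complexes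 $B\otimes_RL(R)$. So $L(B)=B\otimes_RL(R)$ and $\mathrm{Kos}(B)=B\otimes_R\mathrm{Kos}(R)$, where $\mathrm{Kos}(R)$ is the usual Koszul complex on $t_1,\dots,t_r$.

**Step 5 (Koszul splitting).** This step computes the homology of $L(B)$ from that of $\mathrm{Kos}(B)$.

**Claim 5.** If all $B_n$ are finite-dimensional over $k$, then
$$\pi_{L(B)}(s)=\frac{\pi_{\mathrm{Kos}(B)}(s)}{(1-rs)(1+s)^r}.$$

*Proof.* *First, $\mathfrak m$ annihilates $H_\ast(L(R))$.* If $c\in L(R)$ is a cycle, then $\partial(z_ic)=t_ic-z_i\partial c=t_ic$, so $t_i[c]=0$. Each $L(R)_n$ is a finitely generated free module over the Noetherian ring $R$, so $H_n(L(R))$ is finitely generated over $R$ and killed by $\mathfrak m$. Hence it is finite-dimensional over $k$. Let $h_n$ be its dimension.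

*Second, we build $L(R)$ from copies of $\mathrm{Kos}(R)$.* Choose homogeneous cycles $c_\alpha\in L(R)$ whose classes form a $k$-basis of $H_\ast(L(R))$, and consider
$$\Psi\colon\bigoplus_\alpha\mathrm{Kos}(R)\otimes c_\alpha\to L(R),\qquad\kappa\otimes c_\alpha\mapsto\kappa c_\alpha .$$
The source is a direct sum of copies of $\mathrm{Kos}(R)$, shifted up by the degrees $|c_\alpha|$, with differential $\partial\kappa\otimes c_\alpha$. The product $\kappa c_\alpha$ is taken in the algebra $L(R)$. The map is $R$-linear, and it is a chain map because $\partial(\kappa c_\alpha)=(\partial\kappa)c_\alpha+(-1)^{|\kappa|}\kappa\,\partial c_\alpha=(\partial\kappa)c_\alpha$. Since $H_\ast(\mathrm{Kos}(R))=R/\mathfrak m=k$, generated by the class of $1$ in degree $0$, the homology of the source has the $k$-basis $[1\otimes c_\alpha]$, and $\Psi$ sends it to the $k$-basis $[c_\alpha]$. So $\Psi$ is a quasi-isomorphism.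

*Third, we tensor with $B$.* Both sides of $\Psi$ are nonnegatively graded complexes of free $R$-modules. A quasi-isomorphism between such complexes is an $R$-homotopy equivalence (textbook). Hence $B\otimes_R\Psi$ is a homotopy equivalence
$$\bigoplus_\alpha\mathrm{Kos}(B)\otimes c_\alpha\to L(B),$$
and $\pi_{L(B)}(s)=\pi_{\mathrm{Kos}(B)}(s)\cdot\sum_nh_ns^n$. Everything is finite-dimensional in each degree because the $B_n$ and the $h_n$ are finite.

*Fourth, we find $\sum_nh_ns^n$ from one easy case.* Take $B=R/\mathfrak m=k$ in degree $0$. All $t_i$ act by zero, so the differentials of $L(k)=T(W)$ and of $\mathrm{Kos}(k)$ vanish, and their series are $\sum_nr^ns^n=\frac1{1-rs}$ and $(1+s)^r$. Therefore $\frac1{1-rs}=(1+s)^r\sum_nh_ns^n$. $\square$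

To see the cycles $c_\alpha$: for $r=1$ the series $\sum h_ns^n=\frac1{(1-s)(1+s)}=\frac1{1-s^2}$ belongs to the cycles $1,z^2,z^4,\dots$. For $r=2$ we have $(1-2s)(1+s)^2=1-3s^2-2s^3$, so $h_0=1$, $h_1=0$, $h_2=3$. The three classes in degree $2$ are those of $z_1^2$, $z_2^2$ and $z_1z_2+z_2z_1$. These are cycles, for instance $\partial(z_1z_2+z_2z_1)=t_1z_2-t_2z_1+t_2z_1-t_1z_2=0$. They are independent in homology because all boundaries lie in $\mathfrak mL(R)$ and the three cycles are independent modulo $\mathfrak m$.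

## 7. The Koszul homology of $F$, and the end of the proof of Theorem 2

Claim 5 applies to $E=L(B)$, $B=K\oplus F$. The summand $K$ contributes $\pi_{\mathrm{Kos}(K)}=Q_K$. It remains to treat $F$. By Section 5, $H_\ast(F)=H_\ast(E)\otimes U$ shifted by one, and $\Phi_i=T_i\otimes f_i$ acts by zero on it, since $T_i$ is zero on $H_\ast(E)$. One would like to conclude that each of the $r$ Koszul letters just doubles the homology, so that $\pi_{\mathrm{Kos}(F)}=(1+s)^r\pi_F$.

**That conclusion does not follow from vanishing on homology.** Take $r=2$ and the following complex $M=(M_1\to M_0)$ of $R$-modules. $M_0=R/\mathfrak m^2$ has basis $u_0,u_1,u_2$ with $t_iu_0=u_i$ and $t_iu_j=0$ for $j\ge1$. $M_1$ has basis $e_1,e_2,w$ with $t_2e_1=w$ and all other products $t_ie_j$, $t_iw$ zero. Let $\partial e_1=u_1$, $\partial e_2=u_2$, $\partial w=0$. In both modules any product of two $t$'s acts by zero, so the actions commute, and $\partial$ is $R$-linear: the only nonzero product in $M_1$ is $t_2e_1=w$, and $\partial w=0=t_2u_1$. Then $H_0(M)=k[u_0]$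 and $H_1(M)=k[w]$, both killed by $\mathfrak m$. But in $\mathrm{Kos}(M)$,
$$D(u_0\otimes z_1z_2-e_1\otimes z_2+e_2\otimes z_1)=(u_1\otimes z_2-u_2\otimes z_1)-(u_1\otimes z_2-w)+u_2\otimes z_1=w.$$
So $H_\ast(M)\to H_\ast(\mathrm{Kos}(M))$ is not injective. If each of the two letters doubled the homology in the way we would like, it would be. What goes wrong is that after adjoining $z_1$ there is a new cycle $u_0\otimes z_1-e_1$, and $t_2$ times it is $u_2\otimes z_1-w=D(e_2\otimes z_1)-w$, homologous to $-w$.

What saves us is a null-homotopy of $\Phi_i$ that commutes with all the $\Phi_j$, that is, an $R$-linear one. The homotopy of Section 5, $c\mapsto\pm c\otimes z_i$, is of no use inside $F$, since words ending in $z_i$ do not lie in $F$. But we can insert $z_i$ just *before* the last letter.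

**Step 6 (the summand $F$).** This step computes $\pi_{\mathrm{Kos}(F)}$.

**Claim 6.** $\pi_{\mathrm{Kos}(F)}(s)=(1+s)^r\,|P|\,s\,\pi_E(s)$.

*Proof.* Define $\eta_i\colon F\to F$ of degree $+1$ by
$$\eta_i(c\otimes u)=(-1)^nc\otimes z_i\otimes f_iu\qquad(c\in E_n,\ u\in U).$$
By (2), and since the differential of $F$ is $\partial\otimes1$,
$$(\partial\eta_i+\eta_i\partial)(c\otimes u)=\big[(-1)^n\partial c\otimes z_i+T_ic+(-1)^{n-1}\partial c\otimes z_i\big]\otimes f_iu=T_ic\otimes f_iu=\Phi_i(c\otimes u).\tag{4}$$
Moreover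
$$\Phi_j\eta_i=\eta_i\Phi_j\quad\text{for all }i,j,\tag{5}$$
since $T_j(c\otimes z_i)=T_jc\otimes z_i$ and $f_jf_i=f_if_j$: both sides send $c\otimes u$ to $(-1)^nT_jc\otimes z_i\otimes f_if_ju$.

Now adjoin the Koszul letters one at a time. Let $G^{(j)}\subset\mathrm{Kos}(F)$ be spanned by the $x\otimes z_I$ with $x\in F$ and $I\subset\{1,\dots,j\}$. This is a subcomplex, $G^{(0)}=F$ and $G^{(r)}=\mathrm{Kos}(F)$. Let $D$ be the differential of $\mathrm{Kos}(F)$, and let $\Phi_j$ act on $G^{(j-1)}$ by $\Phi_j(x\otimes z_I)=\Phi_jx\otimes z_I$. For $g\in G^{(j-1)}$ the letter $z_j$ comes last in $g\otimes z_j$, and (3) gives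
$$D(g\otimes z_j)=Dg\otimes z_j+(-1)^{|g|}\Phi_jg .$$
Write $C[1]$ for the complex with $C[1]_{n}=C_{n-1}$ and the same differential. Then $g\otimes z_j\mapsto g$ gives an exact sequence
$$0\to G^{(j-1)}\to G^{(j)}\to G^{(j-1)}[1]\to0,$$
whose connecting map $H_n(G^{(j-1)})\to H_n(G^{(j-1)})$ is $(-1)^n\Phi_j$.

This connecting map is zero, because $\Phi_j$ is null-homotopic on $G^{(j-1)}$. Indeed, put $\eta(x\otimes z_I)=\eta_jx\otimes z_I$. With $I=\{i_1<\dots<i_m\}$,
$$D\eta(x\otimes z_I)=\partial\eta_jx\otimes z_I+(-1)^{|x|+1}\sum_{l=1}^m(-1)^{l-1}\Phi_{i_l}\eta_jx\otimes z_{I\setminus i_l},$$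
$$\eta D(x\otimes z_I)=\eta_j\partial x\otimes z_I+(-1)^{|x|}\sum_{l=1}^m(-1)^{l-1}\eta_j\Phi_{i_l}x\otimes z_{I\setminus i_l}.$$
In the sum, the terms that remove a letter cancel by (5), and the rest is $\Phi_jx\otimes z_I$ by (4). So $D\eta+\eta D=\Phi_j$ on $G^{(j-1)}$.

Hence the long exact sequence breaks into short exact sequences
$$0\to H_n(G^{(j-1)})\to H_n(G^{(j)})\to H_{n-1}(G^{(j-1)})\to0,$$
and $\pi_{G^{(j)}}=(1+s)\pi_{G^{(j-1)}}$. After $r$ steps, $\pi_{\mathrm{Kos}(F)}=(1+s)^r\pi_F$. Finally $\pi_F=s\,|P|\,\pi_E$, since $F=E\otimes U$ shifted by one with differential $\partial\otimes1$. $\square$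

For the summand $K$ there is no such homotopy in general: $K$ sits in degree $0$ only, and there a null-homotopic map is zero. This is why all deviation from the growth law comes from $K$.

**Step 7 (solving for $\pi_E$).** This step puts the pieces together. $E=L(B)$ with $B=K\oplus F$, all $B_n$ are finite-dimensional, $\mathrm{Kos}(B)=\mathrm{Kos}(K)\oplus\mathrm{Kos}(F)$, and $H_i(\mathrm{Kos}(K))=\operatorname{Tor}_i^R(K,R/\mathfrak m)$. By Claims 5 and 6,
$$\pi_E(s)=\frac{Q_K(s)+(1+s)^r|P|\,s\,\pi_E(s)}{(1-rs)(1+s)^r}.$$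
Multiply by $(1-rs)(1+s)^r$ and collect the terms with $\pi_E$:
$$(1+s)^r\big(1-rs-|P|s\big)\pi_E(s)=Q_K(s).$$
Since $r+|P|=|X|$, equation (1) gives
$$\sum_{n\ge0}\tilde h_ns^n=\pi_E(s)=\frac{Q_K(s)}{(1+s)^r(1-|X|s)} .$$
This proves Theorem 2. $\blacksquare$

## 8. The modules $R/\mathfrak m^2$: proof of Theorems 3 and 1

Multiply the formula of Theorem 2 by $1-|X|s$ and compare coefficients of $s^{n+1}$. For every $n\ge0$,
$$\tilde h_{n+1}-|X|\tilde h_n=[s^{n+1}]\,\frac{Q_K(s)}{(1+s)^r}.\tag{6}$$

**The spindle.** Let $r\ge2$, $P=\{p_\ast,p_0,p_1,\dots,p_r\}$, $f_i(p_0)=p_i$, and $f_i(p)=p_\ast$ for $p\ne p_0$. Since $f_j(p)\ne p_0$ for all $p$ and $j$, every composite $f_if_j$ is the constant map $p_\ast$. So the maps commute, and $X$ is a spindle with $|X|=(r+2)+r=2r+2$.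

**Step 8a (the numbers $\beta_p$).** This step computes $Q_K$, over any field $k$. With $a_j=p_j-p_\ast$ for $0\le j\le r$, $K$ has basis $a_0,\dots,a_r$, with $t_ia_0=a_i$ and $t_ia_j=0$ for $j\ge1$. In $\mathrm{Kos}(K)$ the differential kills $a_j\otimes z_I$ for $j\ge1$, and
$$a_0\otimes z_I\mapsto\sum_{i\in I}\pm\,a_i\otimes z_{I\setminus i}.$$
A basis element $a_i\otimes z_J$ with $i\ge1$ and $i\notin J$ occurs only in the image of $a_0\otimes z_{J\cup i}$, with coefficient $\pm1$. So the images of the $a_0\otimes z_I$ with $|I|\ge1$ have disjoint nonempty supports and are linearly independent. Thus the differential from degree $p$ to degree $p-1$ has rank $\binom rp$ for $p\ge1$. The degree-$p$ part has dimension $(r+1)\binom rp$, and therefore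
$$\beta_p=(r+1)\binom rp-\Big(\binom rp-\delta_{p,0}\Big)-\binom r{p+1}=\delta_{p,0}+r\binom rp-\binom r{p+1},$$
with $\delta_{p,0}$ the Kronecker symbol. Since $\sum_p\binom r{p+1}s^p=\frac{(1+s)^r-1}s$,
$$Q_K(s)=1+r(1+s)^r-\frac{(1+s)^r-1}{s},$$
and
$$\frac{Q_K(s)}{(1+s)^r}=r+\frac{s(1+s)^{-r}-1+(1+s)^{-r}}{s}=r+\frac{(1+s)^{1-r}-1}{s}.$$

**Step 8b (the defect).** This step reads off the rank recursion. Recall $[s^m](1+s)^{-j}=(-1)^m\binom{m+j-1}{j-1}$ for $j\ge1$. By (6), for $n\ge0$,
$$\tilde h_{n+1}-|X|\tilde h_n=[s^{n+2}](1+s)^{-(r-1)}=(-1)^{n}\binom{n+r}{r-2}.$$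
For $k=\mathbb Q$ and $n\ge1$ we have $\tilde h_n=\operatorname{rk}H_n(X)$. This is the recursion of Theorem 3.

**Step 8c (no torsion).** This step shows that every $H_n(X)$ is free abelian. By Step 8a and Theorem 2, the numbers $\tilde h_n$ do not depend on the field $k$. By the universal coefficient theorem,
$$H_n(X;\mathbb F_\ell)\cong\big(H_n(X)\otimes\mathbb F_\ell\big)\oplus\operatorname{Tor}(H_{n-1}(X),\mathbb F_\ell)$$
for every prime $\ell$. So if $H_n(X)$ had $\ell$-torsion, then $\dim_{\mathbb F_\ell}H_n(X;\mathbb F_\ell)>\operatorname{rk}H_n(X)=\dim_{\mathbb Q}H_n(X;\mathbb Q)$, a contradiction. As $H_n(X)$ is finitely generated, it is free abelian. This proves Theorem 3. $\blacksquare$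

**Proof of Theorem 1.** Let $r=2$, so $|X|=6$. Here $Q_K(s)/(1+s)^2=2+\frac{(1+s)^{-1}-1}{s}=2-\frac1{1+s}=\frac{1+2s}{1+s}$, hence
$$\sum_n\tilde h_ns^n=\frac{1+2s}{(1+s)(1-6s)}=\frac{8/7}{1-6s}-\frac{1/7}{1+s}.$$
(At $s=\frac16$: $\frac{4/3}{7/6}=\frac87$. At $s=-1$: $\frac{-1}{7}$.) So for $n\ge1$
$$\operatorname{rk}H_n(X)=\frac{8\cdot6^n-(-1)^n}{7},\qquad\operatorname{rk}H_{n+1}(X)=6\operatorname{rk}H_n(X)+(-1)^n\ne6\operatorname{rk}H_n(X).$$
This disproves the Rank Growth Conjecture. $\blacksquare$

The hand computations agree: $\tilde h_0=1$ from Example 3, and $\tilde h_1=7$ from Section 5. The extra class at $n=0$ is the third of $a_1\otimes z_1$, $a_2\otimes z_2$, $a_1\otimes z_2$.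

## 9. Partial fractions and complete intersections: proof of Theorem 4

Now let $X$ be any member of the family of Section 3 and $k=\mathbb Q$.

**Step 9a (the shape of $\delta_n$).** This step shows that $\delta_n$ is a signed polynomial of degree at most $r-2$. By (6), $\delta_n=[s^{n+1}]\,Q_K(s)/(1+s)^r$ for $n\ge0$. Since $\deg Q_K\le r$, we may expand $Q_K$ in powers of $1+s$ and write
$$\frac{Q_K(s)}{(1+s)^r}=c_0+\sum_{j=1}^rc_j(1+s)^{-j}.$$
Here $c_r=Q_K(-1)=\sum_i(-1)^i\beta_i$, which is the Euler characteristic of $\mathrm{Kos}(K)$. Computed from the chain groups it is $\dim K\cdot\sum_i(-1)^i\binom ri=\dim K\cdot(1-1)^r=0$, as $r\ge1$. So $c_r=0$. With $[s^{n+1}](1+s)^{-j}=(-1)^{n+1}\binom{n+j}{j-1}$ we get, for $n\ge0$,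
$$\delta_n=(-1)^{n+1}q(n),\qquad q(n)=\sum_{j=1}^{r-1}c_j\binom{n+j}{j-1}.$$
As a polynomial in $n$, $\binom{n+j}{j-1}$ has degree $j-1\le r-2$. For $r=1$ the sum is empty and $q=0$.

**Step 9b (the dichotomy).** This step counts the zeros. The polynomials $\binom{n+j}{j-1}$, $1\le j\le r-1$, have distinct degrees, so they are linearly independent.

Suppose all $c_j$ with $j\ge1$ vanish. Then $Q_K=c_0(1+s)^r$ with $c_0=Q_K(0)=\beta_0$, and $\delta_n=0$ for all $n\ge0$. Otherwise $q$ is a nonzero polynomial of degree at most $r-2$, so it has at most $r-2$ zeros, and $\delta_n\ne0$ for all but at most $r-2$ values of $n\ge0$. In particular, $\delta_n=0$ for all $n\ge0$ forces the first case, so it forces $Q_K=\beta_0(1+s)^r$. Conversely, if $Q_K=\beta_0(1+s)^r$, then $Q_K/(1+s)^r$ is constant and (6) gives $\delta_n=0$ for all $n\ge0$.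

**Step 9c (the case $\beta_0=1$).** This step identifies the first case with a property of $K_{\mathfrak m}$. The module $\operatorname{Tor}^R_i(K,R/\mathfrak m)$ is killed by $\mathfrak m$, so it does not change under localization at $\mathfrak m$:
$$\operatorname{Tor}^R_i(K,R/\mathfrak m)=\operatorname{Tor}^{R_{\mathfrak m}}_i(K_{\mathfrak m},R_{\mathfrak m}/\mathfrak mR_{\mathfrak m}).$$
Since $\beta_0=\dim K_{\mathfrak m}/\mathfrak mK_{\mathfrak m}=1$, the module $K_{\mathfrak m}$ is nonzero, and by Nakayama's lemma it is cyclic: $K_{\mathfrak m}\cong R_{\mathfrak m}/I$ with $I\subset\mathfrak mR_{\mathfrak m}$. It has finite length because $K$ is finite-dimensional. Let $\kappa=R_{\mathfrak m}/\mathfrak mR_{\mathfrak m}$. From $0\to I\to R_{\mathfrak m}\to R_{\mathfrak m}/I\to0$ we see that $\operatorname{Tor}_1(R_{\mathfrak m}/I,\kappa)$ is the kernel of $I\otimes\kappa\to\kappa$. This map is zero since $I\subset\mathfrak mR_{\mathfrak m}$, so the kernel is $I/\mathfrak mI$. Hence $\beta_1$ is the minimal number of generators of $I$.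

If $Q_K=(1+s)^r$, then $\beta_1=r$, so $I$ is generated by $r$ elements.

Conversely, suppose $I$ is generated by $r=\dim R_{\mathfrak m}$ elements. Because $R_{\mathfrak m}/I$ is nonzero of finite length, these elements form a system of parameters of the regular local ring $R_{\mathfrak m}$. A regular local ring is Cohen–Macaulay, so they form a regular sequence, and it is contained in the maximal ideal. The Koszul complex on them is then a free resolution of $R_{\mathfrak m}/I$. It is minimal, since the entries of its differentials lie in the maximal ideal. Therefore $\beta_i=\binom ri$ and $Q_K=(1+s)^r$. This proves Theorem 4. $\blacksquare$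

Two instances with $r=2$ show both sides. For $I=\mathfrak m^2$ we have $\beta_1=3>2$, and $\delta_n=(-1)^n$ never vanishes. For the ideal $(t_1^2,t_2^2)$, let $P$ consist of $p_\ast$ and four elements standing for the monomials $1,t_1,t_2,t_1t_2$. Let $f_i$ be multiplication by $t_i$, with value $p_\ast$ when the product lies in the ideal, and $f_i(p_\ast)=p_\ast$. Then $|X|=7$ and $K\cong R/(t_1^2,t_2^2)$, so $\beta_0=1$ and $I$ has two generators. Thus $Q_K=(1+s)^2$, and $\tilde h_n=7^n$ for all $n\ge0$.
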